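# Projective similitudes of symplectic involutions in degree 12 and index 4

All fields have characteristic different from $2$. For an algebra $A$ over $K$ and a field extension $F/K$, write $A_F=A\otimes_KF$, and write $\sigma_F$ for the extension of an involution $\sigma$. The reference [KMRT] is *The Book of Involutions*.

## 1. Involutions, hermitian forms, similitudes, symbols

### 1.1 Involutions of the first kind

**Definition.** Let $A$ be a central simple $K$-algebra of degree $m$ (so $\dim_KA=m^2$). By Wedderburn, $A\cong M_l(D)$ with $D$ division; the *index* is $\operatorname{ind}A=\deg D$. An *involution of the first kind* is a $K$-linear anti-automorphism $\sigma$ with $\sigma^2=\mathrm{id}$. Put $\operatorname{Sym}(A,\sigma)=\{x:\sigma(x)=x\}$. The involution is *orthogonal* if $\dim\operatorname{Sym}(A,\sigma)=m(m+1)/2$ and *symplectic* if $\dim\operatorname{Sym}(A,\sigma)=m(m-1)/2$; one of the two always holds, and the symplectic case requires $m$ even.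

**Example 1.** On a quaternion algebra $Q=(a,b)_K$ the canonical involution $\gamma$ (identity on $K$, minus the identity on pure quaternions) has $\operatorname{Sym}=K$, of dimension $1$, so it is symplectic. Let $Q'=(d,s)_K$ have generators $i,j$ with
$$i^2=d,\qquad j^2=s,\qquad ij=-ji,$$
and canonical involution $\gamma'$. On $D=Q'\otimes Q$ put $\theta=\gamma'\otimes\gamma$. If $Q^0$, $Q'^0$ are the pure quaternions, then $\operatorname{Sym}(D,\theta)=K\oplus(Q'^0\otimes Q^0)$ has dimension $1+9=10=4\cdot5/2$, so $\theta$ is orthogonal. We write $i,j$ for $i\otimes1,\ j\otimes1$. Then $\theta(i)=-i$ and $\theta(j)=-j$. This $D$ and this $\theta$ stay with us for the whole lecture.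

We use the following form of [KMRT, Prop. 2.7]: two involutions of the first kind on $A$ satisfy $\sigma_1=\operatorname{Int}(u)\circ\sigma_2$ with $u\in A^\times$ and $\sigma_2(u)=\pm u$, and the sign is $+$ exactly when they have the same type. One direction is quick. If $\theta$ is orthogonal, $\theta(h)=-h$ with $h$ invertible and $\tau(X)=h^{-1}\theta(X)h$, then $\tau^2=\mathrm{id}$, and $\tau(X)=X$ means $\theta(X)h=hX$, that is, $\theta(hX)=-\theta(X)h=-hX$. So $X\mapsto hX$ carries $\operatorname{Sym}(A,\tau)$ onto the skew elements of $\theta$, a space of dimension $m(m-1)/2$, and $\tau$ is symplectic.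

### 1.2 Hermitian forms and hyperbolic involutions

Let $\theta$ be an involution of the first kind on $D$, and let $H\in M_r(D)$ be invertible with $\theta(H)^t=\pm H$, where $\theta(X)^t$ is the $\theta$-conjugate transpose. The form $h(v,v')=\theta(v)^tHv'$ on the right $D$-module $D^r$ is hermitian (sign $+$) or skew-hermitian (sign $-$), and
$$h(Xv,v')=h(v,\sigma(X)v')\quad\text{for}\quad\sigma(X)=H^{-1}\theta(X)^tH .$$
One says that $\sigma$ is *adjoint* to $h$. For $H=\operatorname{diag}(h_1,\dots,h_r)$ we write $h=\langle h_1,\dots,h_r\rangle$.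

**Definition.** The involution $\sigma$ on $A$ is *hyperbolic* if there is an idempotent $e\in A$ with $\sigma(e)=1-e$. A nondegenerate (skew-)hermitian form over a division algebra is *hyperbolic* if it has a totally isotropic subspace of half the dimension. By [KMRT, 6.7], over a division algebra $\sigma$ is hyperbolic if and only if the form it is adjoint to is.

**Example 2.** On $M_2(K)$, $\gamma\begin{pmatrix}p&q\\u&v\end{pmatrix}=\begin{pmatrix}v&-q\\-u&p\end{pmatrix}$, and $e=\operatorname{diag}(1,0)$ satisfies $\gamma(e)=\operatorname{diag}(0,1)=1-e$. So $\gamma$ on a split quaternion algebra is hyperbolic. On a division algebra the only idempotents are $0,1$, so there no involution is hyperbolic.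

**Example 3.** The form $h\perp -h$ is hyperbolic: the vectors $(v,v)$ are isotropic. If $K$ contains $\iota$ with $\iota^2=-1$, then $h(v\iota,v'\iota)=\iota^2h(v,v')=-h(v,v')$, so $h\cong-h$ and $h\perp h$ is hyperbolic. For $H=\operatorname{diag}(i,i)$ over $(D,\theta)$ the idempotent can be written down: $E=\frac12\begin{pmatrix}1&\iota\\-\iota&1\end{pmatrix}$ has $E^2=E$, and, its entries being central, $\sigma(E)=E^t=1-E$.

Forms of the same sign over a division algebra are *Witt equivalent*, written $h\sim h'$, if $h\perp-h'$ is hyperbolic. The classes form the Witt group; a nondegenerate form whose class is zero is hyperbolic.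

### 1.3 Similitudes, multipliers, $R$-equivalence

**Definition.** $\mathbf{Sim}(A,\sigma)$ is the algebraic group with $F$-points $\{g\in A_F^\times:\sigma(g)g\in F^\times\}$, and $\mathbf{PSim}(A,\sigma)=\mathbf{Sim}(A,\sigma)/\mathbb G_m$. By Hilbert 90, $\mathbf{PSim}(A,\sigma)(F)=\mathbf{Sim}(A,\sigma)(F)/F^\times$. The scalar $\sigma(g)g$ is the *multiplier* of $g$. Put
$$G(A,\sigma)=\{\sigma(g)g\in F^\times: g\in A^\times\}$$
when $A$ is over $F$, and let $\operatorname{Hyp}(A,\sigma)\subseteq F^\times$ be the subgroup generated by the groups $N_{L/F}(L^\times)$ over all finite extensions $L/F$ such that $\sigma_L$ is hyperbolic.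

By Weil's classification, every absolutely simple adjoint group of type $C_n$ over $K$ is some $\mathbf{PSim}(A,\sigma)$ with $\deg A=2n$ and $\sigma$ symplectic.

**Example 4.** For $(Q,\gamma)$ every $g\in Q^\times$ is a similitude, with multiplier $\gamma(g)g=\mathrm{Nrd}(g)$.

**Definition.** Let $G$ be a reductive group over $K$. *$R$-equivalence* on $G(F)$ is generated by $g\sim h$ whenever there is a rational map $f:\mathbb A^1_F\dashrightarrow G$ defined at $0$ and $1$ with $f(0)=g$, $f(1)=h$. The set of classes is a group $G(F)/R$. The group $G$ is *$R$-trivial* if $G(F)/R=1$ for every field extension $F/K$.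

**Example 5.** In $\mathbb G_m$, the line $T\mapsto(1-T)g+Th$ joins $g$ to $h$; it lies in $\mathbb G_m$ for generic $T$ and for $T=0,1$. So $\mathbb G_m$ is $R$-trivial.

The bridge to algebra is the following theorem.

**Theorem [M]** (Merkurjev, *R-equivalence and rationality problem for semisimple adjoint classical algebraic groups*, Publ. IHES 84 (1996), Thm. 1). *For $\sigma$ symplectic over a field $F$ of characteristic $\ne2$, the multiplier map induces*
$$\mathbf{PSim}(A,\sigma)(F)/R\;\cong\;G(A,\sigma)/\bigl(F^{\times2}\operatorname{Hyp}(A,\sigma)\bigr).$$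

### 1.4 Symbols, residues, Pfister forms

Write $H^m(F)=H^m(F,\mu_2)$, and $(x)\in H^1(F)$ for the class of $x\in F^\times$. We omit cup signs. The quaternion algebra $(x,y)_F$ has class $(x)(y)\in H^2(F)$, and an algebra $D$ with $D\otimes D$ split has a class $[D]\in H^2(F)$, zero exactly when $D$ is split. In Example 1, $[D]=(d)(s)+(a)(b)$. We use:

* The product is bilinear and commutative, and $(x)(x)=(x)(-1)$. So if $-1$ is a square, $(x)(x)=0$.
* For $L/F$ finite separable, $x\in L^\times$ and $\omega\in H^m(F)$, the projection formula reads $\operatorname{cor}_{L/F}\bigl((x)\,\omega_L\bigr)=(N_{L/F}(x))\,\omega$.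
* On a Laurent series field there is a residue map $\partial_t:H^{m+1}(E((t)))\to H^m(E)$ with $\partial_t(\alpha(t))=\alpha$ for $\alpha\in H^m(E)$. Hence $H^m(E)\to H^m(E((t)))$ is injective: if $\alpha$ dies over $E((t))$, so does $\alpha(t)$, and $\alpha=\partial_t(\alpha(t))=0$.

**Example 6.** Let $k$ be a field and $k((a))((b))((d))((s))((t))$ the iterated Laurent series field. Residues at $t,s,d,b,a$ in turn send $(a)(b)(d)(s)(t)$ to $(a)(b)(d)(s)$, then $(a)(b)(d)$, $(a)(b)$, $(a)$, and finally $1\in H^0(k)=\mathbb Z/2$. So this symbol is nonzero there, hence also over the subfield $k(a,b,d,s,t)$.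

**Definition.** $\langle\!\langle a_1,\dots,a_m\rangle\!\rangle=\langle1,-a_1\rangle\otimes\cdots\otimes\langle1,-a_m\rangle$ is an *$m$-fold Pfister form*, with *symbol* $(a_1)\cdots(a_m)$.

**Example 7.** The norm form of $(a,b)_F$ is $\langle1,-a,-b,ab\rangle=\langle\!\langle a,b\rangle\!\rangle$. If $-1$ is a square, then $\langle\!\langle c\rangle\!\rangle=\langle1,-c\rangle\cong\langle1,c\rangle$.

Textbook facts: a Pfister form is anisotropic or hyperbolic; similar Pfister forms are isometric; the symbol depends only on the isometry class of the form (Elman–Lam). In particular the symbol of an isotropic Pfister form is zero, since that form is isometric to $\langle\!\langle1,a_2,\dots,a_m\rangle\!\rangle$.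

## 2. Type $C_6$ and index $4$: is $\mathbf{PSim}(A,\sigma)$ always $R$-trivial?

Let $\sigma$ be symplectic on $A$ of degree $2n$. The following is known.

* (i) For $n$ odd, $\mathbf{PSim}(A,\sigma)$ is stably rational, hence $R$-trivial. For $n=2$ it is rational (Merkurjev).
* (ii) If $\deg A=8$ and $\operatorname{ind}A\le2$, it is $R$-trivial. Berhuy, Monsurrò and Tignol gave an example with $\deg A=8$, $\operatorname{ind}A=4$ that is not $R$-trivial.
* (iii) If $\deg A=12$, $\operatorname{ind}A\le2$ and the discriminant $\Delta(\sigma)\in H^3(K,\mu_2)$, in the sense of Berhuy–Monsurrò–Tignol, is trivial, then it is $R$-trivial.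

The problem, from M. Archita, "R-triviality for adjoint classical groups of type C", arXiv:2602.23072 (2026), concerns $\deg A=12$ and $\operatorname{ind}A=4$. Either prove that $\mathbf{PSim}(A,\sigma)$ is $R$-trivial for all such $(A,\sigma)$, or construct one that is not. The second alternative holds. By Theorem [M] we must produce a multiplier that is not, up to squares, a product of norms from fields where $\sigma$ becomes hyperbolic.

## 3. Split and quaternion algebras by hand

*Split $A$.* A symplectic involution on $M_{2n}(F)$ is adjoint to an alternating form, which is hyperbolic. So $L=F$ is allowed in $\operatorname{Hyp}$, $\operatorname{Hyp}(A,\sigma)=F^\times$, and the quotient in [M] is trivial.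

*Degree $2$.* Here $(A,\sigma)=(Q,\gamma)$ and $\mathbf{Sim}(Q,\gamma)(F)=Q_F^\times$. For $g,h\in Q_F^\times$ the line $(1-T)g+Th$ has reduced norm a polynomial in $T$ that is nonzero at $0$ and $1$. So it is a rational map into the group of units, and $\mathbf{PSim}(Q,\gamma)$ is $R$-trivial. The same conclusion from [M], for $Q$ division over $F$: a multiplier is $\mathrm{Nrd}(g)$. If $g\notin F$, then $F(g)$ is a quadratic field splitting $Q$, so $\gamma$ is hyperbolic over it (Example 2), and $\mathrm{Nrd}(g)=N_{F(g)/F}(g)\in\operatorname{Hyp}$. If $g\in F$, then $\mathrm{Nrd}(g)=g^2$.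

This small case already shows how to detect $\operatorname{Hyp}$. If $\gamma_L$ is hyperbolic, then $Q_L$ is not division, so $[Q]$ vanishes over $L$; by the projection formula, $(\lambda)[Q]=0$ for all $\lambda\in\operatorname{Hyp}(Q,\gamma)$ coming from separable $L$. In general:

> Find a class $\omega\in H^m(K)$ that vanishes over every $L$ over which $\sigma$ becomes hyperbolic. Then $(\lambda)\,\omega=0$ for all $\lambda\in K^{\times2}\operatorname{Hyp}(A,\sigma)$. A multiplier $\lambda$ with $(\lambda)\,\omega\ne0$ proves non-triviality.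

In degree $2$ this can never succeed with $\omega=[Q]$, because every multiplier is a reduced norm. For index $4$ we need a better $\omega$ and a multiplier to match.

## 4. The form $\langle i,j\rangle$, and why $\langle i,i,j\rangle$ is not enough

From now on $K$ contains $\iota$ with $\iota^2=-1$, and $D=Q'\otimes Q$, $\theta$, $i$, $j$ are as in Example 1. A symplectic involution on $M_r(D)$ is adjoint to a skew-hermitian form over $(D,\theta)$, and $i$ and $j$ are skew and anticommute. That makes multipliers easy to find. For an entry $h$ of a diagonal $H$ and the corresponding entry $g$ of a diagonal matrix, the entry of $\sigma(\cdot)(\cdot)$ is $h^{-1}\theta(g)hg$. We compute: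
$$h=i,\ g=j:\qquad i^{-1}\theta(j)i\cdot j=-i^{-1}ji\cdot j=i^{-1}ij\cdot j=s;\tag{1}$$
$$h=j,\ g=\iota j:\qquad j^{-1}(-\iota j)j\cdot\iota j=-\iota^2j^2=s.\tag{2}$$
In (1) a central factor of $h$ makes no difference. So $\operatorname{diag}(j,\iota j)$ is a similitude of $\langle i,j\rangle$, in degree $8$, with multiplier $s$.

For degree $12$ the first thing to try is one more entry $i$: $H=\operatorname{diag}(i,i,j)$, with similitude $\operatorname{diag}(j,j,\iota j)$, again with multiplier $s$. This multiplier is useless. If $s$ is a square in $K$, it is already in $K^{\times2}$. If not, let $L=K(\sqrt s)$. With $E$ from Example 3 and $e=\frac12(1+j/\sqrt s)$, consider the block matrix $\operatorname{diag}(E,e)\in M_3(D_L)$. We have $\sigma(E)=1-E$ on the first two coordinates. On the third, $e^2=\frac14(2+2j/\sqrt s)=e$, and $j^{-1}\theta(j)j=-j$ sends $e$ to $1-e$. So $\sigma_L$ is hyperbolic, and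
$$s=N_{L/K}(\iota\sqrt s)\in\operatorname{Hyp}(A,\sigma)$$
because $N_{L/K}(\iota\sqrt s)=\iota^2\cdot(-s)=s$. No class $\omega$ can detect $s$ here. The failure comes from the two entries $i$, which cancel already over $K$ and leave only $\langle j\rangle$, which is hyperbolic over $K(\sqrt s)$.

The repair is to twist the extra entry by a new parameter $t$, so that nothing cancels over $K$: take $\langle i,j,ti\rangle$. By (1), the multiplier $s$ survives. The claim to be proved is that the relevant class becomes $(t)(ds)[D]$, and that $(s)$ times it is the full symbol $(a)(b)(d)(s)(t)$.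

## 5. The algebras $(A_r,\sigma_r)$ and three theorems

**Setup (S).** Let $K$ be a field of characteristic $\ne2$ containing $\iota$ with $\iota^2=-1$, let $a,b,d,s,t\in K^\times$, and let $Q'=(d,s)_K$, $Q=(a,b)_K$, $D=Q'\otimes Q$, $\theta=\gamma'\otimes\gamma$, $i$, $j$ be as in Example 1. For $r\ge2$ let $A_r=M_r(D)$ and $\sigma_r(X)=H_r^{-1}\theta(X)^tH_r$, where
$$H_r=\operatorname{diag}(i,\dots,i,j)\ (r\text{ even}),\qquad H_r=\operatorname{diag}(i,\dots,i,j,ti)\ (r\text{ odd}).$$

The number of entries equal to $i$ is $r-1$ for $r$ even and $r-2$ for $r$ odd; it is odd in both cases. For $r=3$, $H_3=\operatorname{diag}(i,j,ti)$. Since $X\mapsto\theta(X)^t$ is orthogonal and $H_r$ is skew for it, $\sigma_r$ is symplectic (Section 1.1). Also $\deg A_r=4r$.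

**Theorem 1.** *In (S), if $(a)(b)(d)(s)(t)\ne0$ in $H^5(K)$, then $\operatorname{ind}A_3=4$, $\deg A_3=12$, and $\mathbf{PSim}(A_3,\sigma_3)(K)/R\ne1$. The hypothesis holds for $K=k(a,b,d,s,t)$, a rational function field in five variables over any field $k\ni\sqrt{-1}$ of characteristic $\ne2$ (for example $k=\mathbb C$).*

**Theorem 2.** *In (S), let $r\ge2$. Assume $(a)(b)(d)(s)\ne0$ if $r$ is even, and $(a)(b)(d)(s)(t)\ne0$ if $r$ is odd. Then $\operatorname{ind}A_r=4$ and $\mathbf{PSim}(A_r,\sigma_r)(K)/R\ne1$.*

**Theorem 3.** *(a) For $n\ge1$: all groups $\mathbf{PSim}(A,\sigma)$ of type $C_n$ over fields of characteristic $\ne2$ are $R$-trivial if and only if $n$ is odd or $n=2$.*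

*(b) For every even $n\ge4$ and every $2^m$ with $4\le2^m\mid2n$, there is $(A,\sigma)$ with $\deg A=2n$, $\operatorname{ind}A=2^m$, $\sigma$ symplectic, and $\mathbf{PSim}(A,\sigma)$ not $R$-trivial. The field can be taken to be an extension of any prescribed field of characteristic $\ne2$.*

Nothing is claimed for index $2$ and even $n\ge6$. By (i), stably rational groups are $R$-trivial, so the groups found here are not stably rational either.

**The index.** *We check that $\operatorname{ind}A_r=4$ under the hypotheses of Theorem 2.* By Albert's theorem $D$ is division if and only if $\langle d,s,-ds,-a,-b,ab\rangle$ is anisotropic. As $-1$ is a square, this form is isometric to $\langle d,s,ds,a,b,ab\rangle$, a subform of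
$$\langle\!\langle a,b,d,s\rangle\!\rangle\cong\langle1,a\rangle\otimes\langle1,b\rangle\otimes\langle1,d\rangle\otimes\langle1,s\rangle .$$
If it were isotropic, then so would be the Pfister form, and $(a)(b)(d)(s)=0$. This is excluded directly for $r$ even, and for $r$ odd because $(a)(b)(d)(s)(t)\ne0$. So $D$ is division.

**The multiplier.** *We check that $s\in G(A_r,\sigma_r)$.* Let $g\in A_r$ be diagonal with entry $\iota j$ where $H_r$ has the entry $j$, and entry $j$ elsewhere. By (1) at the entries $i$ and $ti$, and by (2) at the entry $j$, $\sigma_r(g)g=s$.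

## 6. A relative determinant over fields where $D$ has index $2$

To find $\omega$ we must understand the fields $L$ over which $\sigma_r$ becomes hyperbolic. The main case is $\operatorname{ind}D_L=2$. There skew-hermitian forms over $D$ turn into hermitian forms over a quaternion algebra, which are controlled by quadratic forms.

Let $L/K$ be a field extension and $D_L=M_2(Q_0)$ with $Q_0$ a quaternion division $L$-algebra with norm form $\nu$ and canonical involution $x\mapsto\bar x$. Then $[D_L]=[Q_0]$. Let $*$ be the conjugate transpose on matrices over $Q_0$; it is symplectic on $M_2(Q_0)$. As $\theta$ is orthogonal, Section 1.1 gives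
$$\theta(X)=P^{-1}X^*P\quad\text{with}\quad P^*=-P .$$

**Step 1: skew becomes hermitian.** If $\theta(u)=-u$, then $u^*=-PuP^{-1}$, so $(Pu)^*=u^*P^*=(-PuP^{-1})(-P)=Pu$. Hence $Pi$ and $Pj$ are hermitian and invertible, and they define nondegenerate hermitian forms on the right space $Q_0^2$:
$$f_1(v,v')=v^*(Pi)v',\qquad f_2(v,v')=v^*(Pj)v'.$$

**Step 2: decompose $\sigma_{r,L}$.** Let $\tilde P=\operatorname{diag}(P,\dots,P)$. Then $\theta(X)^t=\tilde P^{-1}X^*\tilde P$, so $\sigma_{r,L}(X)=(\tilde PH_r)^{-1}X^*(\tilde PH_r)$. This is adjoint to the hermitian form $f$ over $Q_0$ with matrix $\tilde PH_r$, which is the orthogonal sum of an odd number of copies of $f_1$, one copy of $f_2$ and, for $r$ odd, $tf_1$. By Example 3, $f_1\perp f_1$ is hyperbolic. So in the Witt group of hermitian forms over $Q_0$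
$$f\sim f_1\perp f_2\ (r\text{ even}),\qquad f\sim f_1\perp f_2\perp tf_1\ (r\text{ odd}).\tag{3}$$

The forms $f_1$, $f_2$ depend on the choice of $P$ over $L$. What descends to $K$ is the product of their determinants, and this is what we need.

**Lemma 1.** *There are $x_1,y_1,x_2,y_2\in L^\times$ with $f_1\cong\langle x_1,y_1\rangle$, $f_2\cong\langle x_2,y_2\rangle$ and $x_1y_1x_2y_2\in ds\,L^{\times2}$.*

*Proof.* The plan is to compare the two forms through the element $w=i^{-1}j\in D_L$ and to find one basis in which both have matrices over $L$.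

**Step 1: $w$ is self-adjoint for $f_1$ and carries $f_1$ to $f_2$.** Since $ji^{-1}=-i^{-1}j$,
$$w^2=i^{-1}ji^{-1}j=-i^{-2}j^2=-s/d=:z .$$
Also $w\notin L$, because $iw=j$ while $wi=i^{-1}ji=-j$. From $Pj=Pi\,w$ we get $f_2(v,v')=f_1(v,wv')$. Since $Pi$ and $Pi\,w=Pj$ are hermitian, $w^*Pi=(Pi\,w)^*=Pi\,w$, so $f_1(wv,v')=f_1(v,wv')$.

**Step 2: some $v$ has $v,wv$ linearly independent over $Q_0$.** Otherwise $wv\in vQ_0$ for every $v\in Q_0^2$. Write $we_1=e_1c$ and $we_2=e_2c'$. From $w(e_1+e_2)=e_1c+e_2c'\in(e_1+e_2)Q_0$ we get $c=c'$. For $q\in Q_0$, $w(e_1+e_2q)=e_1c+e_2cq\in(e_1+e_2q)Q_0$, and comparing the first coordinate gives $e_1c+e_2cq=(e_1+e_2q)c$, so $cq=qc$. Thus $c\in L$ and $w=c$, a contradiction.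

**Step 3: the matrices in the basis $(v,wv)$.** Put $x=f_1(v,v)$; it is fixed by the canonical involution, so $x\in L$. Put $c=f_1(v,wv)$. Then $\bar c=f_1(wv,v)=f_1(v,wv)=c$, so $c\in L$. Further,
$$f_1(wv,wv)=f_1(v,w^2v)=zx,\qquad f_2(v,v)=f_1(v,wv)=c,$$
$$f_2(v,wv)=f_1(v,w^2v)=zx,\qquad f_2(wv,wv)=f_1(wv,zv)=zc .$$
So the matrices of $f_1,f_2$ are
$$\begin{pmatrix}x&c\\c&zx\end{pmatrix},\qquad\begin{pmatrix}c&zx\\zx&zc\end{pmatrix},$$
symmetric with entries in $L$. They are invertible since $f_1,f_2$ are nondegenerate. Their determinants are $zx^2-c^2$ and $zc^2-z^2x^2=-z(zx^2-c^2)$.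

**Step 4: diagonalize over $L$.** Congruence by matrices in $GL_2(L)$ diagonalizes both and changes determinants by squares in $L^\times$. Hence $x_1y_1x_2y_2\equiv-z(zx^2-c^2)^2\equiv-z=s/d\equiv ds$ modulo $L^{\times2}$. $\square$

## 7. Hyperbolicity kills $(t)(ds)[D]$ or $(ds)[D]$

**Proposition 1.** *Let $L/K$ be a field extension such that $\sigma_{r,L}$ is hyperbolic.*
*(a) If $r$ is odd, then $(t)(ds)[D]=0$ in $H^4(L)$.*
*(b) If $r$ is even, then $(ds)[D]=0$ in $H^3(L)$.*

*Proof.* The index of $D_L$ is $1$, $2$ or $4$. If it is $1$, then $[D_L]=0$ and both claims hold.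

**Case $\operatorname{ind}D_L=2$.** *The purpose is to turn hyperbolicity of $f$ into a statement about Pfister forms.* Use the notation of Section 6. By [KMRT, 6.7], $f$ is hyperbolic. The trace form $v\mapsto f(v,v)\in L$ of a hermitian form over $Q_0$ is a quadratic form over $L$. It is compatible with orthogonal sums, it is hyperbolic when the hermitian form is (the same totally isotropic subspace works), and it sends $\langle x\rangle$ to $v\mapsto\bar vxv=x\,\nu(v)$. So $f_l\cong\langle x_l,y_l\rangle$ goes to $x_l\nu\perp y_l\nu\cong x_l\pi_l$, where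
$$\pi_l=\nu\otimes\langle1,x_ly_l\rangle .$$
As $-1$ is a square, $\pi_l$ is a 3-fold Pfister form with symbol $(x_ly_l)[Q_0]$. By Lemma 1,
$$(ds)[D_L]=(x_1y_1)[Q_0]+(x_2y_2)[Q_0].\tag{4}$$

*$r$ even.* By (3), $x_1\pi_1+x_2\pi_2=0$ in $W(L)$. The two forms $x_1\pi_1$ and $-x_2\pi_2$ have the same dimension $8$ and the same Witt class, so they are isometric. Thus $\pi_1,\pi_2$ are similar Pfister forms, hence isometric, and $(x_1y_1)[Q_0]=(x_2y_2)[Q_0]$. By (4), $(ds)[D_L]=0$.

*$r$ odd.* By (3), $x_1\pi_1+tx_1\pi_1+x_2\pi_2=0$, that is,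
$$x_1\,\pi_1\otimes\langle1,t\rangle=-x_2\pi_2\quad\text{in }W(L).$$
The left side is a multiple of the 4-fold Pfister form $\pi_1\otimes\langle1,t\rangle$, so its anisotropic part has dimension $0$ or $16$. On the right it has dimension $0$ or $8$. So both are hyperbolic, and
$$(t)(x_1y_1)[Q_0]=0,\qquad(x_2y_2)[Q_0]=0 .$$
Multiplying (4) by $(t)$ gives $(t)(ds)[D_L]=0$. Here the twist by $t$ does its work: the dimensions $16$ and $8$ cannot match.

**Case $\operatorname{ind}D_L=4$.** *Step 1: $r$ is even, so (a) is complete.* Put $A=A_{r,L}$ and let $e\in A$ be an idempotent with $\sigma_r(e)=1-e$. Then $\sigma_r$ maps $eA$ bijectively onto $A(1-e)$, so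
$$\dim eA=\dim A(1-e)=\dim A-\dim Ae .$$
Over a splitting field $\dim eA$ and $\dim Ae$ both equal $\operatorname{rank}(e)\cdot\deg A$. So $\dim eA=\frac12\dim A$, and the reduced dimension $\dim(eA)/\deg A$ is $\frac12\deg A=2r$. The right $A$-module $eA$ is a sum of copies of the simple module $D_L^r$, whose reduced dimension is $r(\operatorname{ind}D_L)^2/(r\operatorname{ind}D_L)=4$. So $4\mid2r$ and $r$ is even.

*Step 2: an equation in $D_L$.* The form $\langle i,\dots,i,j\rangle$ over the division algebra $(D_L,\theta)$ is hyperbolic. As $\langle i\rangle\perp\langle i\rangle$ is hyperbolic (Example 3) and there is an odd number of entries $i$, the form $\langle i,j\rangle$ is Witt equivalent to it, hence hyperbolic. So $\theta(x)ix+\theta(y)jy=0$ for some $(x,y)\ne(0,0)$. Since nonzero elements are invertible, neither $x$ nor $y$ is zero. Multiplying by $\theta(y)^{-1}$ on the left and $y^{-1}$ on the right, and replacing $x$ by $xy^{-1}$, we may take $y=1$: $\theta(x)ix=-j$. Let $\tau(X)=i^{-1}\theta(X)i$, a symplectic involution on $D_L$ (Section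 1.1). Then
$$\tau(x)x=-i^{-1}j=-w,\qquad w^2=z=-s/d.\tag{5}$$

*Step 3: take a square root of the reduced norm.* For $u\in\operatorname{Sym}(D_L,\tau)$ the reduced characteristic polynomial is a square, $\mathrm{Prd}_u=\mathrm{Prp}_u^2$ with $\mathrm{Prp}_u$ monic of degree $2$. The value $\mathrm{Nrp}(u)=\mathrm{Prp}_u(0)$ is a polynomial function of $u$ with $\mathrm{Nrp}(1)=1$ and $\mathrm{Nrp}(u)^2=\mathrm{Nrd}(u)$ [KMRT, §2.A]. (The smallest instance of this: for $(Q,\gamma)$, $\operatorname{Sym}=K$, $\mathrm{Prd}_u=(X-u)^2$ and $\mathrm{Prp}_u=X-u$.) For $X\in D_L$, $\tau(X)X$ is symmetric and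
$$\mathrm{Nrp}(\tau(X)X)^2=\mathrm{Nrd}(\tau(X))\,\mathrm{Nrd}(X)=\mathrm{Nrd}(X)^2 .$$
The field $L$ is infinite, as $D_L$ is a noncommutative division algebra. So this is an identity in a polynomial ring, which is a domain, and $\mathrm{Nrp}(\tau(X)X)=\pm\mathrm{Nrd}(X)$ with one sign for all $X$. At $X=1$ the sign is $+$.

*Step 4: evaluate at $x$.* The element $-w$ is not central, and $D_L$ is division, so its minimal polynomial is irreducible; it is $X^2-z$. Then $\mathrm{Prd}_{-w}$, of degree $4$, is a power of it, namely $(X^2-z)^2$. As $\mathrm{Prp}_{-w}$ is monic, $\mathrm{Prp}_{-w}=X^2-z$, and $\mathrm{Nrp}(-w)=-z=s/d$. With (5) and Step 3, $\mathrm{Nrd}(x)=s/d$.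

*Step 5: reduced norms kill $[D_L]$.* Let $E\ni x$ be a maximal subfield of $D_L$. Then $\mathrm{Nrd}(x)=N_{E/L}(x)$. The extension $E/L$ has degree $4$ and the characteristic is not $2$, so it is separable. Since $E$ splits $D_L$, the projection formula gives
$$(ds)[D_L]=(s/d)[D_L]=(N_{E/L}(x))[D_L]=\operatorname{cor}_{E/L}\bigl((x)[D_E]\bigr)=0.\qquad\square$$

For $r=3$ only the case $\operatorname{ind}D_L\le2$ and Step 1 of the last case are needed.

Put $\omega_r=(t)(ds)[D]$ for $r$ odd and $\omega_r=(ds)[D]$ for $r$ even.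

**Corollary 1.** *If $\lambda\in K^{\times2}\operatorname{Hyp}(A_r,\sigma_r)$, then $(\lambda)\,\omega_r=0$.*

*Proof.* Squares have trivial class in $H^1(K)$, so it suffices to treat $\lambda=N_{L/K}(x)$ with $L/K$ finite, $\sigma_{r,L}$ hyperbolic and $x\in L^\times$. By Proposition 1, $\omega_r$ vanishes over $L$. To use the projection formula we pass to a separable extension. Let $L_s$ be the separable closure of $K$ in $L$. Then $L/L_s$ is purely inseparable of degree $q$, where $q$ is $1$ or a power of the odd characteristic. So $N_{L/L_s}(x)=x^q$ and $N_{L/K}(x)=N_{L_s/K}(x^q)$. Since $L$ and $L_s$ have the same absolute Galois group by restriction, $H^*(L_s)\to H^*(L)$ is an isomorphism, and $\omega_r$ vanishes over $L_s$. Therefore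
$$(N_{L/K}(x))\,\omega_r=\operatorname{cor}_{L_s/K}\bigl((x^q)\,\omega_{r,L_s}\bigr)=0.\qquad\square$$

## 8. The symbol $(s)\,\omega_r$ and the proof of Theorems 1 and 2

By Section 5, $\operatorname{ind}A_r=4$, and $g$ is a similitude with multiplier $s$. As $-1$ is a square in $K$, $(s)(s)=0$. Hence
$$(s)(ds)[D]=(s)(d)[D]+(s)(s)[D]=(s)(d)\bigl((d)(s)+(a)(b)\bigr)=(a)(b)(d)(s),$$
where the term $(s)(d)(d)(s)$ vanishes because it contains $(s)(s)$. So
$$(s)\,\omega_r=(a)(b)(d)(s)\ (r\text{ even}),\qquad(s)\,\omega_r=(a)(b)(d)(s)(t)\ (r\text{ odd}),$$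
and both are nonzero by hypothesis. By Corollary 1, $s\notin K^{\times2}\operatorname{Hyp}(A_r,\sigma_r)$. By Theorem [M], the class of $g$ in $\mathbf{PSim}(A_r,\sigma_r)(K)/R$ is nontrivial. This proves Theorem 2, and with $r=3$ the first statement of Theorem 1. The second statement, that the hypothesis holds over $k(a,b,d,s,t)$, is Example 6. $\blacksquare$

**Example 8.** Let $K=\mathbb C(a,b,d,s,t)$, $A=M_3\bigl((d,s)\otimes(a,b)\bigr)$, and let $\sigma$ be adjoint to the skew-hermitian form $\langle i,j,ti\rangle$ with respect to $\gamma'\otimes\gamma$. Then the similitude $g=\operatorname{diag}(j,\sqrt{-1}\,j,j)$, with multiplier $s$, is not $R$-equivalent to $1$ in $\mathbf{PSim}(A,\sigma)(K)$.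

## 9. Raising the index and the proof of Theorem 3

Theorem 2 gives index $4$ in every degree $4r$, $r\ge2$. To reach larger indices we deform: we look for an algebra of larger index that becomes isomorphic, with its involution, to the given one over a larger field. Non-triviality over the larger field is enough, because $R$-triviality is a condition over all extensions.

**Lemma 2.** *Let $F$ be a field of characteristic $\ne2$, and $(A_0,\sigma_0)$ over $F$ with $\sigma_0$ symplectic, $\deg A_0=2n$, $\operatorname{ind}A_0=2^m$, $2^{m+1}\mid2n$. Let $M=F(x,y)$ be a rational function field and $M'=F(y)((x-1))\supset M$. There is $(A,\sigma)$ over $M$ with $\sigma$ symplectic, $\deg A=2n$, $\operatorname{ind}A=2^{m+1}$ and $(A,\sigma)_{M'}\cong(A_0,\sigma_0)_{M'}$.*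

*Proof.* **Step 1: the algebra.** Let $A_0=M_l(D_0)$ with $D_0$ division. Then $l=2n/2^m$ is even. Put $D_1=D_0\otimes_F(x,y)_M$ and $A=M_{l/2}(D_1)$, of degree $\frac l2\cdot2^{m+1}=2n$. We show that $D_1$ is division; this gives $\operatorname{ind}A=2^{m+1}$. The field $F(\sqrt x)$ is a rational function field $F(T)$. The ring $D_0[T]$ is a domain, by leading coefficients, and each element of $D_0\otimes_FF(T)$ is an element of $D_0[T]$ divided by a polynomial. So $D_2=D_0\otimes_FF(\sqrt x)$ is a finite-dimensional algebra without zero divisors, hence division. Let $\rho$ be the automorphism of $D_2$ that fixes $D_0$ and sends $\sqrt x$ to $-\sqrt x$. In the twisted Laurent series ring $D_2((Y;\rho))$, with $Yc=\rho(c)Y$ and $Y^2=y$, nonzero elements are invertible, by leading terms. This ring is $D_2((y))\oplus D_2((y))Y$, which is $D_0\otimes_F(x,y)_{F(x)((y))}$. So $D_1$ is division after extension to $F(x)((y))$, hence division.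

**Step 2: over $M'$ nothing has changed.** As the characteristic is not $2$, $x=1+(x-1)$ is a square in $M'$. So $(x,y)$ splits over $M'$, and $A_{M'}\cong M_{l/2}(M_2(D_0\otimes_FM'))\cong(A_0)_{M'}$. Fix this identification and write $\sigma_0$ also for the involution on $A_{M'}$.

**Step 3: compare involutions.** Since $A_0$ has an involution of the first kind, $D_0\otimes D_0$ is split; so $A$ has exponent dividing $2$. Its degree is even, so it carries a symplectic involution $\sigma'$ [KMRT, 2.8, 3.1]. By Section 1.1, over $M'$ we have $\sigma_0=\operatorname{Int}(u)\circ\sigma'$ with $u\in A_{M'}^\times$ and $\sigma'(u)=u$. The task is to replace $u$ by an element of $A$.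

**Step 4: approximate $u$.** Put $\pi=x-1$, $O=F(y)[[\pi]]$, and $\Lambda=A_0\otimes_FO\subset A_{M'}$, a subring that is a free $O$-module of finite rank. Let $s_1,\dots,s_p$ be an $M$-basis of $\operatorname{Sym}(A,\sigma')$. It is also an $M'$-basis of $\operatorname{Sym}(A_{M'},\sigma')$, so $u=\sum\mu_ks_k$ with $\mu_k\in M'$. Choose $N\geq0$ with $s_ku^{-1}\in\pi^{-N}\Lambda$ for all $k$. Truncating the Laurent series $\mu_k$ gives $m_k\in F(y)[\pi,\pi^{-1}]\subset M$ with $m_k-\mu_k\in\pi^{N+1}O$. Put $u_0=\sum m_ks_k\in\operatorname{Sym}(A,\sigma')$ and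
$$\varepsilon=u_0u^{-1}-1=\sum_k(m_k-\mu_k)s_ku^{-1}\in\pi\Lambda .$$
By the geometric series $1+\varepsilon$ is invertible in $\Lambda$, so $u_0=(1+\varepsilon)u$ is invertible in $A_{M'}$. Left multiplication by $u_0$ on $A$ is then injective, and $u_0\in A^\times$.

**Step 5: a square root.** We look for $X\in A_{M'}^\times$ with $Xu\sigma'(X)=u_0$. Since $\sigma_0(X)=u\sigma'(X)u^{-1}$, this says $X\sigma_0(X)=u_0u^{-1}=1+\varepsilon$. Now
$$\sigma_0(u_0u^{-1})=u\,\sigma'(u_0u^{-1})\,u^{-1}=u\cdot u^{-1}u_0\cdot u^{-1}=u_0u^{-1},$$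
so $\sigma_0(\varepsilon)=\varepsilon$. Put $X=\sum_{k\ge0}\binom{1/2}{k}\varepsilon^k$. For $k\ge1$, $\binom{1/2}{k}=(-1)^{k-1}\,2C_{k-1}/4^k$ with $C_{k-1}$ a Catalan number, so the coefficients lie in $\mathbb Z[\frac12]$ and make sense in $F$. As $\varepsilon^k\in\pi^k\Lambda$, the series converges in $\Lambda$. The identity of formal power series gives $X^2=1+\varepsilon$, so $X$ is invertible. The map $\sigma_0$ is $M'$-linear on a finite-dimensional $M'$-space, hence continuous, so $\sigma_0(X)=X$. Thus $X\sigma_0(X)=X^2=1+\varepsilon$.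

**Step 6: conclude.** Put $\sigma=\operatorname{Int}(u_0)\circ\sigma'$ on $A$; it is symplectic since $\sigma'(u_0)=u_0$. Over $M'$, for $c\in A_{M'}$,
$$X\sigma_0(X^{-1}cX)X^{-1}=Xu\,\sigma'(X)\sigma'(c)\sigma'(X)^{-1}\,u^{-1}X^{-1}=u_0\sigma'(c)u_0^{-1}=\sigma(c).$$
So $\operatorname{Int}(X)$ is an isomorphism $(A_{M'},\sigma_0)\cong(A_{M'},\sigma_{M'})$. $\square$

*Proof of Theorem 3 (b).* Let $n\ge4$ be even and $r=n/2\ge2$. Given a field of characteristic $\ne2$, let $k$ be obtained from it by adjoining $\sqrt{-1}$, and put $K_0=k(a,b,d,s,t)$ with five variables. We claim, by induction on $m\ge2$ with $2^m\mid2n$: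

> There are a field $F\supseteq k$, a symplectic $(A,\sigma)$ over $F$ of degree $2n$ and index $2^m$, and a common overfield $E\supseteq F,K_0$ with $(A,\sigma)_E\cong(A_r,\sigma_r)_E$ and $(a)(b)(d)(s)(t)\ne0$ in $H^5(E)$.

**Start, $m=2$.** Take $F=E=K_0$ and $(A,\sigma)=(A_r,\sigma_r)$. The symbol is nonzero by Example 6, the index is $4$ by Section 5, and $\deg A_r=4r=2n$.

**Step from $m$ to $m+1$, where $2^{m+1}\mid2n$.** Apply Lemma 2 to $(A,\sigma)$ over $F$. It gives $(A',\sigma')$ over $F(x,y)$, symplectic, of degree $2n$ and index $2^{m+1}$, that becomes isomorphic to $(A,\sigma)$ over $F(y)((x-1))$. Replace $F$ by $F(x,y)$ and $E$ by $E'=E(y)((x-1))$. This contains $F(y)((x-1))$, hence $F(x,y)$, and it contains $E\supseteq K_0$. So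
$$(A',\sigma')_{E'}\cong(A,\sigma)_{E'}\cong(A_r,\sigma_r)_{E'} .$$
The map $H^5(E)\to H^5(E(y))$ is injective because $H^5(E)\to H^5(E((y)))$ is and $E(y)\subset E((y))$. The map $H^5(E(y))\to H^5(E')$ is injective because $E'$ is a Laurent series field over $E(y)$ (Section 1.4). So the symbol stays nonzero over $E'$.

**Conclusion.** Let $F$, $E$, $(A,\sigma)$ be as in the claim. Over $E$ the pair $(A_r,\sigma_r)_E$ is again the one of setup (S), and $(a)(b)(d)(s)(t)\ne0$, so also $(a)(b)(d)(s)\ne0$. By Theorem 2 over $E$,
$$\mathbf{PSim}(A,\sigma)(E)/R\cong\mathbf{PSim}(A_r,\sigma_r)(E)/R\ne1 .$$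
As $E$ is an extension of $F$, $\mathbf{PSim}(A,\sigma)$ is not $R$-trivial, and $F$ is an extension of the prescribed field. $\blacksquare$

*Proof of Theorem 3 (a).* For $n$ odd and for $n=2$, $R$-triviality is the known result (i). For even $n\ge4$, part (b) with $2^m=4$, which divides $2n$, gives a group of type $C_n$ that is not $R$-trivial. $\blacksquare$
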